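# Faithful representations of finite torsion-free Lie conformal algebras

Throughout, $\Bbbk$ is a field of characteristic zero and $H=\Bbbk[\partial]$. From Section 6 to the end of the proof of Theorems 1 and 2(a) we take $\Bbbk=\mathbb C$; Section 5 explains why this is allowed.

## 1. Two matrices with a parameter

Let $E_{ij}$ be the $3\times 3$ matrix units. On column vectors $f(\partial)\in H^3$ consider the operators, depending on a formal variable $\lambda$,
$$a_\lambda f(\partial)=(E_{23}+\lambda E_{12})\,f(\partial+\lambda),\qquad c_\lambda f(\partial)=E_{13}\,f(\partial+\lambda).$$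
Applying $a_\mu$ and then $a_\lambda$ gives
$$a_\lambda a_\mu f(\partial)=(E_{23}+\lambda E_{12})(E_{23}+\mu E_{12})f(\partial+\lambda+\mu)=\lambda E_{13}f(\partial+\lambda+\mu),$$
because $E_{12}E_{23}=E_{13}$ and the other three products vanish. Subtracting the same expression with $\lambda,\mu$ exchanged, we get
$$a_\lambda a_\mu-a_\mu a_\lambda=(\lambda-\mu)\,c_{\lambda+\mu}, \tag{1}$$
and $c$ commutes with $a$ and with itself, because $E_{13}$ multiplies $E_{12},E_{23},E_{13}$ to zero on both sides.

Let us record the commutators abstractly. Let $\partial$ act on the symbols by the rule $(\partial a)_\lambda=-\lambda a_\lambda$, and let $N=Ha\oplus Hc$ be the free module on $a,c$. Since $\lambda-\mu=-(\lambda+\mu)+2\lambda$, the right side of (1) is the action, at parameter $\lambda+\mu$, of the element $(\partial+2\lambda)c$. So (1) is encoded by the bracket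
$$[a_\lambda a]=(\partial+2\lambda)c,\qquad [a_\lambda c]=[c_\lambda a]=[c_\lambda c]=0. \tag{2}$$
The element $p(\partial)a+q(\partial)c$ acts by the matrix $p(-\lambda)(E_{23}+\lambda E_{12})+q(-\lambda)E_{13}$, which vanishes only if $p=q=0$. No information about $N$ is lost in the matrices.

Now run this backwards. Suppose somebody hands us only (2). How would we find the matrices? The first thing to try is to let the algebra act on itself by its bracket. This fails, since $c$ acts by zero. And for some algebras nothing can succeed: if $t\neq 0$ and $\partial t=0$, then in any action $-\lambda t_\lambda=(\partial t)_\lambda=0$, so $t_\lambda=0$. More generally, elements killed by a nonzero polynomial in $\partial$ are always invisible. The question of this lecture is whether this is the only obstruction: does every finite Lie conformal algebra without $\partial$-torsion act faithfully on some polynomial module $H^q$? The answer is yes.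

## 2. Conformal algebras, their modules, and the statements

**Definition (Lie conformal algebra).** An $H$-module $C$ with a $\Bbbk$-bilinear $\lambda$-bracket $C\otimes C\to C[\lambda]$, $a\otimes b\mapsto[a_\lambda b]$, such that
$$[\partial a_\lambda b]=-\lambda[a_\lambda b],\qquad [a_\lambda\partial b]=(\partial+\lambda)[a_\lambda b],\qquad [b_\lambda a]=-[a_{-\partial-\lambda}b],$$
$$[a_\lambda[b_\mu c]]-[b_\mu[a_\lambda c]]=[[a_\lambda b]_{\lambda+\mu}c].$$
It is *finite* if it is finitely generated over $H$. Adding the first two rules, $\partial$ is a derivation: $\partial[a_\lambda b]=[\partial a_\lambda b]+[a_\lambda\partial b]$.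

**Examples.** (i) The algebra $N$ of (2): skew-symmetry holds because $-(\partial+2(-\partial-\lambda))=\partial+2\lambda$, and every term of the Jacobi identity is zero.

(ii) The Virasoro algebra $\mathrm{Vir}=HL$, $[L_\lambda L]=(\partial+2\lambda)L$. Skew-symmetry is the same computation. For Jacobi, $[L_\lambda[L_\mu L]]=(\partial+\lambda+2\mu)(\partial+2\lambda)L$, so the left side is $(\lambda-\mu)(\partial+2\lambda+2\mu)L$; the right side is $(-(\lambda+\mu)+2\lambda)(\partial+2(\lambda+\mu))L$, which is the same.

(iii) For a Lie algebra $\mathfrak s$, the current algebra $\mathrm{Cur}\,\mathfrak s=H\otimes\mathfrak s$ with $[a_\lambda b]=[a,b]$ for $a,b\in\mathfrak s$.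

**Definition (representation).** A conformal endomorphism of an $H$-module $M$ is a $\Bbbk$-linear map $\varphi_\lambda:M\to M[\lambda]$ with $\varphi_\lambda(\partial v)=(\partial+\lambda)\varphi_\lambda(v)$. They form an $H$-module $\mathrm{Cend}(M)$ via $(\partial\varphi)_\lambda=-\lambda\varphi_\lambda$. A conformal representation of $C$ on $M$ is an $H$-linear map $\rho:C\to\mathrm{Cend}(M)$ with
$$\rho(a)_\lambda\rho(b)_\mu-\rho(b)_\mu\rho(a)_\lambda=\rho([a_\lambda b])_{\lambda+\mu}\qquad(a,b\in C). \tag{3}$$
It is faithful if $\rho$ is injective. We usually write $a_\lambda$ for $\rho(a)_\lambda$.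

On $M=H^q$ a conformal endomorphism is determined by its values on constant vectors, so it has the form $f(\partial)\mapsto A(\partial,\lambda)f(\partial+\lambda)$ with a polynomial matrix $A$. The axioms of $C$ say exactly that $a_\lambda b=[a_\lambda b]$ is a representation of $C$ on itself, the adjoint one. For $\mathrm{Vir}$ it is faithful: $[p(\partial)L_\lambda L]=p(-\lambda)(\partial+2\lambda)L\ne0$ if $p\neq0$. For $N$ it is not.

**Ideals.** For subspaces $A,B\subset C$ let $[A,B]$ be the span of all coefficients of all $[a_\lambda b]$, $a\in A$, $b\in B$. If $A,B$ are $H$-submodules, so is $[A,B]$, since $\partial$ is a derivation. A subalgebra is an $H$-submodule $B$ with $[B,B]\subset B$. An ideal is an $H$-submodule $I$ with $[C,I]\subset I$; then $[I,C]\subset I$ by skew-symmetry. Put $C^{(0)}=C$, $C^{(i+1)}=[C^{(i)},C^{(i)}]$ and $C^1=C$, $C^{s+1}=[C,C^s]$; $C$ is solvable if some $C^{(i)}=0$ and nilpotent if some $C^s=0$. Subalgebras and quotients of solvable algebras, and extensions of solvable by solvable, are solvable. Hence the sum of two solvable ideals $I,J$ is solvable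 ($(I+J)/J$ is a quotient of $I$), and as $H$ is Noetherian, a finite $C$ has a largest solvable ideal $\mathrm{Rad}\,C$. The quotient $C/\mathrm{Rad}\,C$ is semisimple, meaning that its radical is zero.

**Rank.** $\operatorname{rk}M=\dim_{\Bbbk(\partial)}\Bbbk(\partial)\otimes_HM$. Since $H$ is a principal ideal domain, finitely generated torsion-free modules are free.

**Cancellation.** Let $E$ be an $H$-module and $q\in H[\lambda]$ a polynomial whose leading coefficient in $\lambda$ is a nonzero constant. Then multiplication by $q$ is injective on $E[\lambda]$: the top coefficient of $qw$ is that constant times the top coefficient of $w$. This applies to $p(-\lambda)$, $p(\partial+\lambda)$ and their products, for $0\ne p\in\Bbbk[\partial]$.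

**Torsion.** If $p(\partial)a=0$ with $p\ne0$, then $p(-\lambda)[a_\lambda b]=[p(\partial)a_\lambda b]=0$, so $[a_\lambda b]=0$ for all $b$. Hence $\mathrm{Tor}\,C$ is a central, abelian ideal. It lies in $\mathrm{Rad}\,C$, so semisimple algebras are torsion-free.

**Theorem 1.** Let $\operatorname{char}\Bbbk=0$ and let $C$ be a finite Lie conformal algebra that is torsion-free over $H=\Bbbk[\partial]$. Then $C$ has a faithful conformal representation on a finitely generated torsion-free $H$-module $M$.

**Theorem 2.** (a) In Theorem 1, for any prescribed nilpotent ideal $\mathfrak N$ of $C$, $M$ can be chosen so that for some $r$ we have $\rho(a_1)_{\lambda_1}\cdots\rho(a_r)_{\lambda_r}=0$ for all $a_i\in\mathfrak N$.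

(b) For an arbitrary finite Lie conformal algebra $C$, every conformal representation on any $H$-module kills $\mathrm{Tor}\,C$. The common kernel of all conformal representations of $C$ on finitely generated torsion-free modules is exactly $\mathrm{Tor}\,C$, and it is the kernel of a single such representation. In particular, a finite $C$ has a faithful conformal representation (on any $H$-module, or on a finitely generated torsion-free one) if and only if $C$ is torsion-free.

The problem answered by Theorem 1 is taken from Pavel Kolesnikov, "On the Ado Theorem for finite Lie conformal algebras with Levi decomposition", arXiv:1208.2373 (2012).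

**Proof of Theorem 2(b), granting Theorem 1.** If $p(\partial)a=0$ with $p\ne0$, then in any representation on any $H$-module $M$ we have $p(-\lambda)\rho(a)_\lambda=\rho(p(\partial)a)_\lambda=0$, and cancellation on $M[\lambda]$ gives $\rho(a)=0$. So $\mathrm{Tor}\,C$ is always killed. Next, $C/\mathrm{Tor}\,C$ is finite and torsion-free. By Theorem 1 it has a faithful representation on a finitely generated torsion-free module; pulled back to $C$, its kernel is exactly $\mathrm{Tor}\,C$. The last assertion follows. $\square$

It remains to prove Theorem 2(a), which contains Theorem 1 (take $\mathfrak N=0$). Besides textbook facts (PBW, Engel, the Nullstellensatz, opposite Borel subalgebras) we quote two theorems.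

* **(DK)** A. D'Andrea, V. Kac, *Structure theory of finite conformal algebras*, Selecta Math. 4 (1998), Thm 7.1: over $\mathbb C$, every finite semisimple Lie conformal algebra is a finite direct sum of algebras each of the form $\mathrm{Vir}$, $\mathrm{Cur}\,\mathfrak s$, or $\mathrm{Vir}\ltimes\mathrm{Cur}\,\mathfrak s$, with $\mathfrak s$ finite-dimensional semisimple.
* **(Ado)** A finite-dimensional Lie algebra in characteristic $0$ has a faithful finite-dimensional representation in which every element of its largest nilpotent ideal acts by a nilpotent operator (Bourbaki, *Lie* I, §7).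

## 3. The annihilation algebra

The purpose of this section is to replace the $\lambda$-bracket by an ordinary Lie algebra, usually infinite-dimensional, to which classical theorems can be applied.

Expand $a_\lambda=\sum_n\frac{\lambda^n}{n!}a_{(n)}$, both for $[a_\lambda b]$ and for the action on a module. Comparing coefficients in the axioms, we get for a representation on $M$
$$a_{(n)}\partial=\partial a_{(n)}+n\,a_{(n-1)},\qquad(\partial a)_{(n)}=-n\,a_{(n-1)},\qquad[a_{(m)},b_{(n)}]=\sum_{j\le m}\tbinom mj(a_{(j)}b)_{(m+n-j)}. \tag{4}$$
For the last formula, the coefficient of $\lambda^m\mu^n$ in $\sum_{j,k}\frac{\lambda^j}{j!}\frac{(\lambda+\mu)^k}{k!}(a_{(j)}b)_{(k)}$ comes from $k=m+n-j$ and equals $\frac1{j!\,n!\,(m-j)!}(a_{(j)}b)_{(m+n-j)}$; multiply by $m!\,n!$. For each $a$ and $v$ we have $a_{(n)}v=0$ for $n\gg0$. From $a_\lambda\partial^iv=(\partial+\lambda)^ia_\lambda v$ we read off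
$$a_{(n)}\partial^iv=\sum_j\tbinom ij\tfrac{n!}{(n-j)!}\,\partial^{i-j}a_{(n-j)}v\qquad(\text{terms with }j>n\text{ are }0). \tag{5}$$

**Definition (annihilation algebra).** $A(C)$ is the span of symbols $a_{(n)}$, $a\in C$, $n\ge0$, linear in $a$, modulo $(\partial a)_{(n)}=-na_{(n-1)}$, with the bracket of (4). In generating form, $(\partial a)_\lambda=-\lambda a_\lambda$ and $[a_\lambda,b_\mu]=[a_\lambda b]_{\lambda+\mu}$.

We check that this is a Lie algebra. The bracket respects the relations: $[\partial a_\lambda b]_{\lambda+\mu}=-\lambda[a_\lambda b]_{\lambda+\mu}$, and $[a_\lambda\partial b]_{\lambda+\mu}=((\partial+\lambda)[a_\lambda b])_{\lambda+\mu}=(-(\lambda+\mu)+\lambda)[a_\lambda b]_{\lambda+\mu}=-\mu[a_\lambda b]_{\lambda+\mu}$. It is skew: in $[b_\mu a]_{\lambda+\mu}=-[a_{-\partial-\mu}b]_{\lambda+\mu}$ the operator $\partial$ becomes $-(\lambda+\mu)$, so the right side is $-[a_\lambda b]_{\lambda+\mu}$. Finally $[a_\lambda,[b_\mu,c_\nu]]=[a_\lambda[b_\mu c]]_{\lambda+\mu+\nu}$ and $[[a_\lambda,b_\mu],c_\nu]=[[a_\lambda b]_{\lambda+\mu}c]_{\lambda+\mu+\nu}$, so the Jacobi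 identity in $A(C)$ is the conformal one. By (4), every conformal $C$-module, in particular $C$ itself, is an $A(C)$-module.

**A basis.** Iterating the defining relation,
$$(\partial^lc)_{(n)}=(-1)^l\tfrac{n!}{(n-l)!}\,c_{(n-l)}\qquad(0\text{ if }l>n). \tag{6}$$
If $c_1,\dots,c_k$ generate $C$ over $H$, then the $c_{i(n)}$ span $A(C)$. If the $c_i$ form an $H$-basis, the $c_{i(n)}$ form a basis of $A(C)$. To see independence, send $(\partial^lc_i)_{(n)}\mapsto(-1)^l\frac{n!}{(n-l)!}e_{i,n-l}$ in the space with basis $\{e_{i,n}\}_{n\ge0}$. The defining relations are respected because $(-1)^{l+1}\frac{n!}{(n-l-1)!}=-n\,(-1)^l\frac{(n-1)!}{(n-1-l)!}$, and $c_{i(n)}\mapsto e_{i,n}$.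

**Examples.** In $N$ we have $a_{(0)}a=\partial c$, $a_{(1)}a=2c$, so
$$[a_{(m)},a_{(n)}]=(\partial c)_{(m+n)}+2m\,c_{(m+n-1)}=(m-n)\,c_{(m+n-1)},\qquad c_{(n)}\text{ central}. \tag{7}$$
The same computation in $\mathrm{Vir}$ gives $[L_{(m)},L_{(n)}]=(m-n)L_{(m+n-1)}$.

## 4. Truncation, and how the Virasoro algebra defeats it

Here is how to find the matrices of Section 1. If a finite-dimensional quotient of $A(C)$ has a representation on $U$, let $C$ act on $H\otimes U$. For $N$, the first ideal to try is the span of all $a_{(n)},c_{(n)}$ with $n\ge1$. It is not an ideal: $[a_{(1)},a_{(0)}]=c_{(0)}$ by (7). But the span of $a_{(n)}$, $n\ge2$, and $c_{(n)}$, $n\ge1$, is an ideal, since $m+n-1\ge1$ when $n\ge2$. The quotient has basis $a_{(1)},a_{(0)},c_{(0)}$ with $[a_{(1)},a_{(0)}]=c_{(0)}$: the Heisenberg algebra. Its representation $a_{(1)}\mapsto E_{12}$, $a_{(0)}\mapsto E_{23}$, $c_{(0)}\mapsto E_{13}$ gives back $a_\lambda=E_{23}+\lambda E_{12}$, $c_\lambda=E_{13}$.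

Why must $a$ be truncated later than $c$? The reason is that $V=\operatorname{span}\{a,c,\partial c\}$ is stable under all $a_{(j)}$, and this ideal is the span of $v_{(n)}$ with $v\in V$, $n\ge2$: the element $(\partial c)_{(n)}=-nc_{(n-1)}$ brings in the index shift. This is a general mechanism.

**Lemma 1 (truncation).** Let $C$ be finite and torsion-free, and let $V\subset C$ be a finite-dimensional subspace that generates $C$ over $H$ and satisfies $a_{(j)}V\subset V$ for all $a\in C$, $j\ge0$. Then the conclusions of Theorems 1 and 2(a) hold for $C$.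

*Proof.* We may assume $C\ne0$. Let $c_i$ be an $H$-basis of $C$ and $\mathfrak g=A(C)$.

**Step 1: an ideal of finite codimension.** Put $J_N=\operatorname{span}\{v_{(n)}:v\in V,\ n\ge N\}$. In $[a_{(m)},v_{(n)}]=\sum_{j\le m}\binom mj(a_{(j)}v)_{(m+n-j)}$ we have $a_{(j)}v\in V$ and $m+n-j\ge n$, so $J_N$ is an ideal of $\mathfrak g$. As $V$ generates $C$ over $H$, (6) shows that $\mathfrak g$ is spanned by the $v_{(n)}$, $v\in V$, $n\ge0$, so $\dim\mathfrak g/J_N\le N\dim V$. Moreover, for each $a\in C$ we have $a_{(n)}\in J_N$ for $n\gg0$: write $a$ as a combination of elements $\partial^lv$ and use $(\partial^lv)_{(n)}\in\Bbbk v_{(n-l)}$.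

**Step 2: the ideal does not touch the level $n=0$.** Choose $D$ with $V\subset\bigoplus_i\bigoplus_{l\le D}\Bbbk\,\partial^lc_i$ and fix $N=D+1$. By (6), each $v_{(n)}$ with $n\ge N$ is a combination of $c_{i(n-l)}$ with $l\le D$, so $J_N\subset\operatorname{span}\{c_{i(n)}:n\ge1\}$.

**Step 3: the module.** By (Ado), let $U$ be a faithful finite-dimensional representation of $\mathfrak g/J_N$ in which the largest nilpotent ideal acts by nilpotent operators. It is nonzero, as $c_{i(0)}\notin J_N$. On $M=H\otimes U$, which is free of finite rank, put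
$$a_\lambda(p(\partial)u)=p(\partial+\lambda)\sum_n\tfrac{\lambda^n}{n!}a_{(n)}u .$$
The sum is finite by Step 1. The rule $a_\lambda\partial=(\partial+\lambda)a_\lambda$ is built in, and $(\partial a)_{(n)}=-na_{(n-1)}$ gives $(\partial a)_\lambda=-\lambda a_\lambda$. On $U$, identity (3) is the bracket $[a_\lambda,b_\mu]=[a_\lambda b]_{\lambda+\mu}$ of $\mathfrak g$; on $p(\partial)u$ both sides acquire the factor $p(\partial+\lambda+\mu)$. So $M$ is a conformal module.

**Step 4: faithfulness.** Suppose $a=\sum_{i,l}p_{il}\partial^lc_i$ ($p_{il}\in\Bbbk$) acts by zero. Then every $a_{(n)}$ acts by zero on $U$, so $a_{(n)}\in J_N$. By (6), the coefficient of the basis element $c_{i(0)}$ in $a_{(n)}$ is $(-1)^nn!\,p_{in}$, and by Step 2 it vanishes. So $a=0$.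

**Step 5: nilpotency.** By (4), the span of $\{a_{(n)}:a\in\mathfrak N\}$ is an ideal of $\mathfrak g$, and its iterated brackets involve only elements of the lower central series of $\mathfrak N$; so it is a nilpotent ideal, and so is its image in $\mathfrak g/J_N$. That image acts on $U$ by nilpotent operators, and by Engel's theorem every product of $r=\dim U$ of them is zero. Since $a_{1\,\lambda_1}\cdots a_{r\,\lambda_r}(p(\partial)u)=p(\partial+\lambda_1+\dots+\lambda_r)\,a_{1\,\lambda_1}\cdots a_{r\,\lambda_r}u$, we get $\rho(a_1)_{\lambda_1}\cdots\rho(a_r)_{\lambda_r}=0$ for $a_i\in\mathfrak N$. $\square$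

For $\mathrm{Cur}\,\mathfrak s$ with $\dim\mathfrak s<\infty$ one may take $V=\mathfrak s$. For $\mathrm{Vir}$ the method fails. There is no $V$: the operator $L_{(0)}$ acts on $\mathrm{Vir}$ as $\partial$, which has no nonzero finite-dimensional stable subspace. Nor would a cleverer ideal help. If $J\ne0$ is an ideal of $A(\mathrm{Vir})$ and $x\in J$ has highest term $L_{(k)}$, then applying $[L_{(0)},\cdot\,]:L_{(n)}\mapsto-nL_{(n-1)}$ to it $k$ times gives $(-1)^kk!\,L_{(0)}\in J$, and then $[L_{(m)},L_{(0)}]=mL_{(m-1)}\in J$ for all $m$, so $J=A(\mathrm{Vir})$. There is no proper ideal of finite codimension at all.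

On the other hand, for $\mathrm{Vir}$ the adjoint representation is faithful. So the two approaches, adjoint action and truncation, fail at different places: the first at central elements, the second at Virasoro elements. The proof has two halves. If $C/\mathrm{Rad}\,C$ contains no Virasoro element, we produce the subspace $V$ of Lemma 1 (Sections 6 and 7). If it contains one, we produce an ideal $K$ on which the adjoint action is good, and pass to $C/K$ (Section 8).

## 5. Reduction to the complex numbers

This section shows that it suffices to prove Theorem 2(a) for $\Bbbk=\mathbb C$. We need $\mathbb C$ in order to use (DK) and eigenvalues.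

**Step 1: a small field of definition.** Let $c_1,\dots,c_n$ be an $H$-basis of $C$ (we assume $C\ne0$), $[c_{i\,\lambda}c_j]=\sum_kQ_{ij}^k(\partial,\lambda)c_k$, and let $u_1,\dots,u_s$ be $H$-generators of $\mathfrak N$, $u_i=\sum_ju_{ij}(\partial)c_j$. Let $\Bbbk_0\subset\Bbbk$ be generated over $\mathbb Q$ by the coefficients of all $Q_{ij}^k$ and $u_{ij}$. Put $C_0=\bigoplus\Bbbk_0[\partial]c_i$ and $\mathfrak N_0=\sum\Bbbk_0[\partial]u_i$. Then $C=\Bbbk\otimes_{\Bbbk_0}C_0$ and $\mathfrak N=\Bbbk\otimes_{\Bbbk_0}\mathfrak N_0$. Extending a $\Bbbk_0$-basis of $\mathfrak N_0$ to one of $C_0$ we see that $\mathfrak N\cap C_0=\mathfrak N_0$. So $\mathfrak N_0$ is an ideal of $C_0$, and it is nilpotent because $\mathfrak N$ is.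

The finitely generated field $\Bbbk_0$ embeds in $\mathbb C$: map a finite transcendence basis to algebraically independent numbers and extend over the remaining finite algebraic extension. Fix an embedding. Then $\mathbb C\otimes\mathfrak N_0$ is a nilpotent ideal of the finite torsion-free algebra $\mathbb C\otimes C_0$.

**Step 2: representations as matrices.** Over any field $\Bbbk$, a representation on $\Bbbk[\partial]^q$ is given by $c_{i\,\lambda}f(\partial)=A_i(\partial,\lambda)f(\partial+\lambda)$. By sesquilinearity (3) need only be checked on basis elements, and there it reads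
$$A_i(\partial,\lambda)A_j(\partial+\lambda,\mu)-A_j(\partial,\mu)A_i(\partial+\mu,\lambda)=\sum_kQ_{ij}^k(-\lambda-\mu,\lambda)A_k(\partial,\lambda+\mu). \tag{8}$$
The element $\sum p_i(\partial)c_i$ acts through $\sum p_i(-\lambda)A_i(\partial,\lambda)$, so the representation is faithful iff the $A_i$ are linearly independent over $\Bbbk[\lambda]$. Form the matrix over $\Bbbk[\lambda]$ with $n$ rows, whose $i$-th row lists the $\partial$-coefficients of the entries of $A_i$. Faithfulness means that some $n\times n$ minor of it is nonzero. The condition of Theorem 2(a) need only be imposed on the $u_i$, because $(p(\partial)a)_\lambda=p(-\lambda)a_\lambda$. With $U_i(\partial,\lambda)=\sum_ju_{ij}(-\lambda)A_j(\partial,\lambda)$ it says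
$$U_{i_1}(\partial,\lambda_1)\,U_{i_2}(\partial+\lambda_1,\lambda_2)\cdots U_{i_r}(\partial+\lambda_1+\dots+\lambda_{r-1},\lambda_r)=0\quad\text{for all }i_1,\dots,i_r. \tag{9}$$

**Step 3: from $\mathbb C$ to a finite extension of $\Bbbk_0$.** Suppose Theorem 2(a) holds for $\mathbb C\otimes C_0$ and $\mathbb C\otimes\mathfrak N_0$, with $A_i$ of size $q$, with $\partial$- and $\lambda$-degrees at most $e$, and with exponent $r$. Treat the coefficients of $n$ matrices of size $q$ and degrees $\le e$ as unknowns. Then (8) and (9) are finitely many polynomial equations over $\Bbbk_0$. Choose a minor that is nonzero at the given complex solution and a power $\lambda^t$ with nonzero coefficient in it. This coefficient is a polynomial $h$ over $\Bbbk_0$ in the unknowns. The system (8), (9), $zh=1$, with a new unknown $z$, is solvable in $\mathbb C$; so it generates a proper ideal over $\Bbbk_0$, and by the Nullstellensatz it is solvable in a finite extension $\Bbbk_1$ of $\Bbbk_0$.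

**Step 4: from $\Bbbk_0$ to $\Bbbk$.** View the resulting module $\Bbbk_1[\partial]^q$ over $\Bbbk_0[\partial]$: it is free of rank $q[\Bbbk_1:\Bbbk_0]$, and $C_0\subset\Bbbk_1\otimes C_0$ acts on it faithfully, with the required nilpotency. Now extend scalars from $\Bbbk_0$ to $\Bbbk$. Faithfulness survives, being the nonvanishing of a minor, and so do the identities (9). This is the desired representation of $C$.

**From now on, until the end of the proof of Theorem 2(a), $\Bbbk=\mathbb C$.**

## 6. A common eigenvector for solvable algebras

To find $V$ we want operators $a_{(n)}$ to act locally finitely. For solvable algebras this will follow from a conformal version of Lie's theorem on common eigenvectors.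

Let us see where the textbook proof of Lie's theorem stops working. Let the abelian algebra $Hc$ (with $[c_\lambda c]=0$) act on $H$ by $c_\lambda f(\partial)=f(\partial+\lambda)$, so that $c_{(n)}=d^n/d\partial^n$. The vector $1$ is a common eigenvector, with $c_{(0)}1=1$ and $c_{(n)}1=0$ for $n\ge1$. The textbook proof takes an eigenvector $v$ of an ideal with eigenvalue functional $\chi$, and an outside operator $y$, and shows $\chi([x,y])=0$ by taking traces on the span of the $y^jv$. Here $[c_{(1)},\partial]=c_{(0)}$, and $\chi(c_{(0)})=1\neq0$. The trace argument fails for $y=\partial$ because the span of $\partial^jv$ is infinite-dimensional, and $c_{(1)},\partial$ form a Weyl algebra. The same might happen for $y=b_{(m)}$. What saves us is that $M=H^q$ has room for only one such direction: $y$ and $\partial$ together cannot produce a Weyl algebra in two variables, because the dimension would grow quadratically. So $y$ behaves like a multiple of $\partial$, and that multiple can then be shown to be zero.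

**Lemma 2.** A nonzero solvable finite torsion-free $B$ has an ideal $I$ and an element $b$ with $B=I\oplus Hb$, $Hb$ free of rank $1$, and $[B,B]\subset I$.

*Proof.* First, if $J\subset B$ is an $H$-submodule of full rank, then $[J,J]=[B,B]$. Indeed $B/J$ is finitely generated torsion, so $p(\partial)B\subset J$ for some $p\neq0$, and $p(-\lambda)p(\partial+\lambda)[a_\lambda b]=[pa_\lambda pb]\in[J,J][\lambda]$ for $a,b\in B$. By cancellation on $(B/[J,J])[\lambda]$ we get $[a_\lambda b]\in[J,J][\lambda]$.

If $J=[B,B]$ had full rank, this would give $[J,J]=J$, so the derived series would stabilize at $J$. As $\operatorname{rk}J=\operatorname{rk}B>0$, $J\ne0$, which contradicts solvability. So $B/[B,B]$ has positive rank. Modulo torsion it is free and nonzero, so it maps onto $H$. Let $I$ be the kernel of $B\to H$ and $b$ a preimage of $1$. Since $[B,B]\subset I$, $I$ is an ideal. $\square$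

(For $N$: $I=Hc$ and $b=a$.)

**Proposition 1.** Let $B$ be finite, torsion-free, solvable, and $M\ne0$ a finitely generated torsion-free $B$-module. Then there is $0\ne v\in M$ with $a_\lambda v=\varphi_a(\lambda)v$, $\varphi_a\in\Bbbk[\lambda]$, for all $a\in B$.

Solvability matters: on $\mathrm{Vir}$ itself $L_{(0)}$ acts as $\partial$ and has no eigenvector.

*Proof.* Induction on $\operatorname{rk}B$; for rank $0$ any $v\ne0$ works. Take $I,b$ from Lemma 2. By induction, applied to $I$, there is $\varphi:I\to\Bbbk[\lambda]$ such that
$$W=\{v\in M:\ a_\lambda v=\varphi_a(\lambda)v\ \ \forall a\in I\}\ne0 .$$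
It suffices to find a common eigenvector $0\neq v\in W$ of all $b_{(m)}$: then $b_\lambda v=\psi(\lambda)v$ with $\psi$ a polynomial, because $b_{(m)}v=0$ for $m\gg0$, and $(p(\partial)b)_\lambda v=p(-\lambda)\psi(\lambda)v$.

**Case 1: $\varphi=0$.** Here the aim is a finite-dimensional subspace stable under the $b_{(m)}$. The space $W$ is an $H$-submodule, since $a_\lambda\partial v=(\partial+\lambda)a_\lambda v=0$. It is stable under $b$, since for $a\in I$ we have $a_\lambda b_\mu v=b_\mu a_\lambda v+[a_\lambda b]_{\lambda+\mu}v=0$. The $b_{(m)}$ commute on $W$, since $[b_\lambda b]\in I[\lambda]$. Let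
$$K_N=\{v\in W:\ b_{(n)}v=0\ \ \forall n\ge N\}.$$
Then $\bigcup K_N=W$. Let $N$ be minimal with $K_N\ne0$. If $N=0$, any $0\neq v\in K_0$ works.

Let $N\ge1$. Then $K_{N-1}=0$ means that $b_{(N-1)}$ is injective on $K_N$. Suppose $\sum_{i\le r}\partial^iw_i=0$ with $w_i\in K_N$, and apply $b_{(n)}$ with $n=N-1+r$. In (5) the terms contain $b_{(n-j)}w_i$ with $j\le i\le r$, so $n-j\ge N-1$, with equality only for $i=j=r$; all other terms vanish. What remains is $\frac{(N-1+r)!}{(N-1)!}\,b_{(N-1)}w_r=0$, so $w_r=0$. Repeating this, all $w_i=0$. So $H\otimes K_N\to M$ is injective and $\dim K_N\le\operatorname{rk}M<\infty$. As the $b_{(m)}$ commute on $W$, they preserve $K_N$, and commuting operators on a nonzero finite-dimensional complex space have a common eigenvector.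

**Case 2: $\varphi\neq0$.** Choose $a\in I$ with $\varphi_a\ne0$.

**Step 1: $W$ is finite-dimensional.** If $\sum_{i\le r}\partial^iw_i=0$ with $w_i\in W$, apply $a_\lambda$ to get $\varphi_a(\lambda)\sum_i(\partial+\lambda)^iw_i=0$. Cancel $\varphi_a(\lambda)$; the coefficient of $\lambda^r$ in what remains is $w_r$, so $w_r=0$. Hence $H\otimes W\to M$ is injective and $\dim W\le\operatorname{rk}M$.

**Step 2: the obstruction functionals.** Let $\mathfrak i=\operatorname{span}\{a_{(n)}:a\in I\}$ as operators on $M$, and write $xv=\chi(x)v$ for $x\in\mathfrak i$, $v\in W$. Fix $m$, put $y=b_{(m)}$. By (4), $[x,\partial]$ and $[x,y]$ lie in $\mathfrak i$ for $x\in\mathfrak i$, so we may set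
$$\sigma(x)=\chi([x,\partial]),\qquad\tau(x)=\chi([x,y]).$$
Since $[a_\lambda,\partial]=\lambda a_\lambda$, we have $\sigma(a_\lambda)=\lambda\varphi_a(\lambda)$ coefficientwise; so $\sigma\ne0$.

**Step 3: claim that $\tau=s_m\sigma$ for some $s_m\in\Bbbk$.** Suppose $\sigma,\tau$ are linearly independent. Fix $0\ne v\in W$, write $T_x=x-\chi(x)$, and let
$$G_k^0=\operatorname{span}\{y^jv:j\le k\},\qquad G_k=\operatorname{span}\{\partial^iy^jv:i+j\le k\},$$
both zero for $k<0$. We show that $T_x$ acts like a first-order differential operator. First,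
$$T_xy^jv\equiv j\,\tau(x)\,y^{j-1}v\pmod{G^0_{j-2}}\qquad\text{for all }x\in\mathfrak i. \tag{10}$$
For $j=0$ this is $T_xv=0$. For $j\ge1$ put $u=y^{j-1}v$; then $T_xyu=yT_xu+\tau(x)u+T_{[x,y]}u$. By induction, used for $x$ and for $[x,y]$, we have $yT_xu\in(j-1)\tau(x)y^{j-1}v+G^0_{j-2}$ and $T_{[x,y]}u\in G^0_{j-2}$. This gives (10). Next,
$$T_x\partial^iy^jv\equiv i\,\sigma(x)\,\partial^{i-1}y^jv+j\,\tau(x)\,\partial^iy^{j-1}v\pmod{G_{i+j-2}}\qquad\text{for all }x\in\mathfrak i. \tag{11}$$
For $i=0$ this is (10). For $i\ge1$ put $u=\partial^{i-1}y^jv$; then $T_x\partial u=\partial T_xu+\sigma(x)u+T_{[x,\partial]}u$. By induction $T_{[x,\partial]}u\in G_{i+j-2}$. Since $\partial G_k\subset G_{k+1}$, the induction hypothesis also gives $\partial T_xu\in(i-1)\sigma(x)\partial^{i-1}y^jv+j\tau(x)\partial^iy^{j-1}v+G_{i+j-2}$. Adding $\sigma(x)u$ gives (11). In particular $T_xG_k\subset G_{k-1}$.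

Now the vectors $\partial^iy^jv$ are linearly independent. If not, take a nontrivial relation $\sum_{i+j\le k}\gamma_{ij}\partial^iy^jv=0$ of minimal degree $k$; $k\ge1$ as $v\neq0$. As $\sigma,\tau$ are independent, there are $x\in\mathfrak i$ with $(\sigma(x),\tau(x))=(1,0)$ and with $(0,1)$. Applying $T_x$ we get, by (11), a relation whose part of degree $k-1$ has the coefficients of $\partial F/\partial X$, respectively $\partial F/\partial Y$, where $F=\sum_{i+j=k}\gamma_{ij}X^iY^j\ne0$. In characteristic $0$ one of these is nonzero, so there is a nontrivial relation of degree $k-1$, a contradiction. Hence $\dim G_k=\binom{k+2}2$.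

On the other hand, identify $M=\Bbbk[\partial]^q$ with standard basis $e_s$. By (5), $y\,\partial^ie_s$ is a combination of $\partial^{i-j}b_{(m-j)}e_s$, $j\le m$, so $y$ raises $\partial$-degree by at most a constant $d\ge0$. So $G_k$ lies in degrees at most $\deg v+k\max(1,d)$, and $\dim G_k\le q(\deg v+k\max(1,d)+1)$ grows at most linearly. This contradicts $\dim G_k=\binom{k+2}2$. So $\sigma,\tau$ are dependent, and as $\sigma\ne0$, $\tau=s_m\sigma$.

**Step 4: correcting $b_{(m)}$ by a multiple of $\partial$.** For $v\in W$ and $a\in I$ the claim gives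
$$a_\lambda b_{(m)}v=\varphi_a(\lambda)b_{(m)}v+s_m\lambda\varphi_a(\lambda)v,\qquad a_\lambda\partial v=(\partial+\lambda)\varphi_a(\lambda)v .$$
Hence $a_\lambda(b_{(m)}v-s_m\partial v)=\varphi_a(\lambda)(b_{(m)}v-s_m\partial v)$, so $b_{(m)}v=s_m\partial v+G_mv$ with $G_m\in\operatorname{End}W$ (the spaces $G_k$ of Step 3 are no longer needed). Since $\dim W<\infty$, $b_{(m)}W=0$ for $m\gg0$, and by injectivity of $H\otimes W\to M$ then $s_m=0$ and $G_m=0$. So with polynomials $S(\mu)=\sum\frac{\mu^m}{m!}s_m$, $G(\mu)=\sum\frac{\mu^m}{m!}G_m$,
$$b_\mu v=S(\mu)\partial v+G(\mu)v\qquad(v\in W). \tag{12}$$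

**Step 5: the multiple is zero.** From (12),
$$b_\lambda b_\mu v=S(\mu)(\partial+\lambda)\big(S(\lambda)\partial+G(\lambda)\big)v+S(\lambda)\partial G(\mu)v+G(\lambda)G(\mu)v .$$
In $b_\lambda b_\mu v-b_\mu b_\lambda v$ the $\partial^2$-terms cancel. The $\partial$-terms of $b_\lambda b_\mu v$ are $\lambda S(\lambda)S(\mu)v+S(\mu)G(\lambda)v+S(\lambda)G(\mu)v$, the last two symmetric, so the $\partial$-coefficient of the difference is $(\lambda-\mu)S(\lambda)S(\mu)v$. But the difference is $[b_\lambda b]_{\lambda+\mu}v$, which lies in $W[\lambda,\mu]$ because $[b_\lambda b]\in I[\lambda]$. Since $H\otimes W\hookrightarrow M$, $(\lambda-\mu)S(\lambda)S(\mu)=0$, and $S=0$.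

**Step 6: conclusion.** By (12) with $S=0$, $W$ is stable under all $b_{(m)}$. The commutators $[b_{(m)},b_{(n)}]$ lie in $\mathfrak i$, so on $W$ they are scalars; having trace $0$ on a finite-dimensional space, they are $0$. So the $b_{(m)}$ commute on $W$ and have a common eigenvector there. $\square$

**Corollary 1.** If $B$ is finite, torsion-free and solvable, every finitely generated $B$-module $M$ is locally finite over $A(B)$: every vector lies in a finite-dimensional $A(B)$-submodule.

*Proof.* **(i) Extensions.** Let $0\to M'\to M\to M''\to0$ be exact with $M',M''$ locally finite, and $v\in M$. Let $U''\subset M''$ be finite-dimensional, stable, containing the image of $v$, and lift a basis of it to $v_1,\dots,v_r\in M$. If $g_1,\dots,g_s$ generate $B$ over $H$, then $A(B)$ is spanned by the $g_{i(n)}$ by (6), and $g_{i(n)}v_j=0$ for $n\ge n_0$. So $g_{i(n)}v_j\in m_{ijn}+\sum_l\Bbbk v_l$ with $m_{ijn}\in M'$, only finitely many of them needed. Write $v=m+\sum\alpha_lv_l$ with $m\in M'$. Choose a finite-dimensional stable $U'\subset M'$ containing $m$ and all $m_{ijn}$. Then $U'+\sum\Bbbk v_j$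 is finite-dimensional, stable and contains $v$.

**(ii) Torsion.** If $p(\partial)v=0$ with $p\ne0$, then $p(\partial+\lambda)a_\lambda v=a_\lambda p(\partial)v=0$, so $a_\lambda v=0$ by cancellation. So $\mathrm{Tor}\,M$ is a submodule with zero action, hence locally finite.

**(iii) Induction on $\operatorname{rk}M$.** By (i) and (ii), applied to $\mathrm{Tor}\,M\subset M$, we may assume that $M$ is torsion-free and nonzero. Take $v$ from Proposition 1. Since $a_\lambda\partial^iv=(\partial+\lambda)^i\varphi_a(\lambda)v$, $Hv$ is a submodule and each $\operatorname{span}\{\partial^iv:i\le k\}$ is stable; so $Hv$ is locally finite. The module $M/Hv$ has smaller rank and is locally finite by induction. Apply (i). $\square$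

## 7. Algebras whose semisimple quotient is a current algebra

**Proposition 2.** Let $C$ be finite, torsion-free, with $C/\mathrm{Rad}\,C\cong\mathrm{Cur}\,\mathfrak s$, $\mathfrak s$ finite-dimensional semisimple (possibly $0$). Then the conclusions of Theorems 1 and 2(a) hold for $C$.

*Proof.* By Lemma 1 we only need a finite-dimensional $V\subset C$ that generates $C$ over $H$ and is stable under all $a_{(j)}$. The algebra $C$ is not solvable, but it is a sum of two solvable subalgebras.

**Step 1: two solvable halves.** Write $\mathfrak s=\mathfrak b^++\mathfrak b^-$ with opposite Borel subalgebras, and let $B^\pm\subset C$ be the preimages of $\mathrm{Cur}\,\mathfrak b^\pm$. They are finite, torsion-free subalgebras, and solvable as extensions of $\mathrm{Cur}\,\mathfrak b^\pm$ by $\mathrm{Rad}\,C$. Clearly $B^++B^-=C$.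

**Step 2: factoring the enveloping algebra.** Let $\mathfrak g=A(C)$ and $\mathfrak g^\pm=\operatorname{span}\{a_{(n)}:a\in B^\pm\}$. By (4) these are subalgebras, and $\mathfrak g=\mathfrak g^-+\mathfrak g^+$. Take a basis of $\mathfrak g^-$ and extend it to a basis of $\mathfrak g$ by elements of $\mathfrak g^+$. PBW monomials with the elements of $\mathfrak g^-$ written first show that $U(\mathfrak g)=U(\mathfrak g^-)U(\mathfrak g^+)$.

**Step 3: the subspace $V$.** By Corollary 1, applied to $B^\pm$ acting on $C$ by the bracket, both $\mathfrak g^\pm$ act locally finitely on $C$. So for $v\in C$ the space $U(\mathfrak g)v=U(\mathfrak g^-)\big(U(\mathfrak g^+)v\big)$ is finite-dimensional: $U(\mathfrak g^+)v$ is, and each of its finitely many basis vectors generates a finite-dimensional space under $U(\mathfrak g^-)$. Let $V$ be the sum of $U(\mathfrak g)v$ over a finite set of $H$-generators $v$ of $C$. It is finite-dimensional, stable and generates $C$. Now apply Lemma 1. $\square$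

## 8. A Virasoro element and the constant eigenvalues of $\ell_{(0)}-\partial$

Suppose now that $C/\mathrm{Rad}\,C$ contains a Virasoro element $L$. We look for a nonzero ideal $K$ of $C$ such that $C/K$ is torsion-free and no nonzero element of $K$ annihilates $K$. Then the adjoint action on $K$ takes care of $K$, and induction takes care of $C/K$.

A natural candidate is the ideal generated by a lift $\ell\in C$ of $L$. It does not work. In $\mathrm{Vir}\oplus Hc$ with $c$ central, $\ell=L+c$ is a lift of $L$. The ideal it generates contains the coefficients of $[L_\lambda\ell]=(\partial+2\lambda)L$, hence $L$, hence $c$; it is the whole algebra, and it contains the central element $c$. A lift can carry central elements with it.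

We need something that separates them. The operator $X=\ell_{(0)}-\partial$ does it: a central element $z$ satisfies $Xz=-\partial z$, so its eigenvalue is the nonconstant $-\partial$, while $L$ satisfies $XL=L_{(0)}L-\partial L=0$, and its eigenvalue is a constant. So we collect the constant eigenvalues. In the example, $X L=0$ and $Xc=-\partial c$, the characteristic polynomial of $X$ is $T(T+\partial)$, and the part of $C$ belonging to the constant root is $K=HL$.

**Proposition 3.** Let $C$ be finite, torsion-free, and let $\ell\in C$ map to an element $L\ne0$ of $C/\mathrm{Rad}\,C$ with $[L_\lambda L]=(\partial+2\lambda)L$. Then $C$ has a nonzero ideal $K$ such that $C/K$ is torsion-free and $K\cap\{y\in C:[y_\lambda K]=0\}=0$.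

*Proof.* **Step 1: the operator and its characteristic polynomial.** Put $X=\ell_{(0)}-\partial:C\to C$. By (4) with $n=0$, $\ell_{(0)}$ commutes with $\partial$, so $X$ is $H$-linear. Setting the first parameter equal to $0$ in the Jacobi identity for $\ell,b,c$ shows that $\ell_{(0)}$ is a derivation of the $\lambda$-bracket; so is $\partial$. Hence, with $X$ acting coefficientwise on $C[\lambda]$,
$$X[x_\lambda y]=[Xx_\lambda y]+[x_\lambda Xy]. \tag{13}$$
Let $P(\partial,T)\in\Bbbk[\partial,T]$ be the characteristic polynomial of $X$ on the free $H$-module $C$; it is monic in $T$. Write $P$ as a polynomial in $\partial$ with coefficients in $\Bbbk[T]$, let $f_0(T)$ be the monic gcd of these coefficients, and put $g=P/f_0=\sum_jg_j(T)\partial^j$. The $g_j$ have no common root in $\Bbbk$, so $g(\partial,c)\ne0$ for every $c\in\Bbbk$. As the roots of a nonzero $f\in\Bbbk[T]$ lie in $\Bbbk=\mathbb C$,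
$$\text{every nonzero }f\in\Bbbk[T]\text{ is coprime to }g\text{ in }\Bbbk(\partial)[T]. \tag{14}$$

**Step 2: the two pieces $K$ and $Q$.** Define
$$K=\ker f_0(X),\qquad Q=\ker g(\partial,X).$$
These are $X$-stable $H$-submodules. By (14), after clearing denominators, $uf_0+vg=p$ with $u,v\in\Bbbk[\partial][T]$ and $0\ne p\in\Bbbk[\partial]$. For $x\in C$ we have $px=u(\partial,X)f_0(X)x+v(\partial,X)g(\partial,X)x$. By Cayley–Hamilton $P(\partial,X)=0$, so the first term lies in $Q$ and the second in $K$. Thus
$$p(\partial)C\subset K+Q. \tag{15}$$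
Also $K\cap Q=0$, because $p$ kills it and $C$ is torsion-free.

**Step 3: if $f(X)w=0$ for some $0\neq f\in\Bbbk[T]$, then $w\in K$.** Write $pw=w_K+w_Q$ by (15). Then $w_Q=pw-w_K$ is killed by $(ff_0)(X)$ and by $g(\partial,X)$. By (14) these are coprime over $\Bbbk(\partial)$, so a nonzero polynomial in $\partial$ kills $w_Q$, and $w_Q=0$. Thus $pw\in K$, $p\,f_0(X)w=0$, so $f_0(X)w=0$ and $w\in K$.

**Step 4: $K\neq0$.** Let $R=\mathrm{Rad}\,C$; it is an ideal and an $H$-submodule, so it is $X$-stable. The quotient $C/R$ is semisimple, hence torsion-free, so $L$ is a nonzero vector of $\Bbbk(\partial)\otimes_H(C/R)$. There $XL=L_{(0)}L-\partial L=0$, because $[L_\lambda L]$ at $\lambda=0$ is $\partial L$. So $0$ is an eigenvalue of $X$ on $\Bbbk(\partial)\otimes_HC$, i.e. $P(\partial,0)=0$. Hence $T$ divides all coefficients of $P$ with respect to $\partial$, and $T\mid f_0$. Clearing denominators in an eigenvector we get $0\ne x\in C$ with $Xx=0$, and $x\in K$.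

**Step 5: $[K_\lambda Q]=0$.** Constant eigenvalues on one side and none on the other should force the bracket to vanish; here is the argument. As $f_0$ splits, $K=\bigoplus_{c\in\Bbbk}K_c$, where $K_c=\{x\in K:(X-c)^sx=0\text{ for some }s\}$. Let $x\in K_c$ with $(X-c)^sx=0$. We show $[x_\lambda Q]=0$ by induction on $s$, the case $s=0$ being trivial; so assume $[(X-c)x\,_\lambda Q]=0$. For $y\in Q$, (13) gives
$$[x_\lambda Xy]=(X-c)[x_\lambda y]-[(X-c)x\,_\lambda y]=(X-c)[x_\lambda y],\qquad[x_\lambda\partial y]=(\partial+\lambda)[x_\lambda y].$$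
As $Q$ is stable under $X$ and $\partial$, we may iterate. So $w=[x_\lambda y]\in C[\lambda]$ satisfies
$$0=[x_\lambda\,g(\partial,X)y]=g(\partial+\lambda,X-c)\,w,\qquad P(\partial,X)\,w=0 .$$
The polynomials $g(\partial+\lambda,T-c)$ and $P(\partial,T)$ are coprime in $\Bbbk(\partial,\lambda)[T]$. Indeed, let $\theta$ be a common root in an algebraic closure of $\Bbbk(\partial,\lambda)$. Since $P(\partial,\theta)=0$ and $P$ is monic in $T$, $\theta$ is algebraic over $\Bbbk(\partial)$; so $\lambda$, and with it $\partial+\lambda$, is transcendental over $\Bbbk(\partial,\theta)$. From $\sum_jg_j(\theta-c)(\partial+\lambda)^j=0$ it follows that all $g_j(\theta-c)=0$. Some $g_j$ is nonzero, so $\theta-c$ is algebraic over $\Bbbk=\mathbb C$, hence in $\Bbbk$, and it is a common root of the $g_j$, a contradiction. By coprimality a nonzero element of $\Bbbk[\partial,\lambda]$ kills $w$. As $C[\lambda]$ is free over $\Bbbk[\partial,\lambda]$, $w=0$.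

**Step 6: $K$ is an ideal and $C/K$ is torsion-free.** For $x\in K_c$, $y\in K_{c'}$ the Leibniz rule from (13),
$$(X-c-c')^m[x_\lambda y]=\sum_i\tbinom mi\,[(X-c)^ix\,_\lambda\,(X-c')^{m-i}y],$$
gives zero for large $m$. So $[K_\lambda K]\subset K[\lambda]$ by Step 3. By Step 5 and skew-symmetry $[Q_\lambda K]=0$. For $a\in C$, $x\in K$ we use (15): $p(-\lambda)[a_\lambda x]=[p(\partial)a\,_\lambda x]\in[K_\lambda K]+[Q_\lambda K]\subset K[\lambda]$. By cancellation on $(C/K)[\lambda]$, $[a_\lambda x]\in K[\lambda]$. So $K$ is an ideal. Finally $C/K\cong f_0(X)C\subset C$ is torsion-free.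

**Step 7: no element of $K$ annihilates $K$.** Let $z\in K$ with $[z_\lambda K]=0$. By Step 5 also $[z_\lambda Q]=0$. Since $p(\partial)\ell\in K+Q$, skew-symmetry gives $p(-\lambda)[\ell_\lambda z]=[p(\partial)\ell\,_\lambda z]=0$, so $[\ell_\lambda z]=0$. In particular $\ell_{(0)}z=0$ and $Xz=-\partial z$: the element $z$ behaves like a central one. As $X$ commutes with $\partial$, $f_0(X)z=f_0(-\partial)z$. But $f_0(X)z=0$ because $z\in K$, and $f_0(-\partial)\ne0$. So $z=0$. $\square$

## 9. Induction on the rank

**Proof of Theorems 1 and 2(a).** By Section 5 we may take $\Bbbk=\mathbb C$. We induct on $\operatorname{rk}C$ and prove both theorems together; for rank $0$ we have $C=0$ and there is nothing to do.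

By (DK), $C/\mathrm{Rad}\,C$ is a direct sum of algebras $\mathrm{Vir}$, $\mathrm{Cur}\,\mathfrak s_i$, $\mathrm{Vir}\ltimes\mathrm{Cur}\,\mathfrak s_i$. If only current summands occur, or none, then $C/\mathrm{Rad}\,C\cong\mathrm{Cur}\,\mathfrak s$ with $\mathfrak s=\bigoplus\mathfrak s_i$ semisimple or zero, and Proposition 2 applies.

Otherwise some summand contains an element $L\ne0$ with $[L_\lambda L]=(\partial+2\lambda)L$. Take $\ell\in C$ over $L$ and the ideal $K$ of Proposition 3. The algebra $C/K$ is finite and torsion-free, and its rank is smaller than $\operatorname{rk}C$, because $K$ is nonzero and torsion-free. The ideal $(\mathfrak N+K)/K$ of $C/K$ is nilpotent. By induction $C/K$ has a faithful representation on a finitely generated torsion-free $M_1$ on which sufficiently long products of elements of $(\mathfrak N+K)/K$ vanish. View $M_1$ as a $C$-module; its kernel is $K$. The ideal $K$ is itself a finitely generated torsion-free $C$-module under the bracket, with kernel $\{y:[y_\lambda K]=0\}$. Put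
$$M=K\oplus M_1 .$$
It is finitely generated and torsion-free, and the kernel of $C$ on it is $K\cap\{y:[y_\lambda K]=0\}=0$. So $M$ is faithful.

It remains to check nilpotency of $\mathfrak N$ on $K$. For $a_i\in\mathfrak N$ and $x\in K$ the innermost bracket of $[a_{1\,\lambda_1}[\cdots[a_{s\,\lambda_s}x]\cdots]]$ already has coefficients in $\mathfrak N$, since $\mathfrak N$ is an ideal. So all coefficients of the whole expression lie in the $s$-th term $\mathfrak N^s$ of the lower central series, which is $0$ for large $s$. Taking $r$ large enough for both $K$ and $M_1$, we get $\rho(a_1)_{\lambda_1}\cdots\rho(a_r)_{\lambda_r}=0$ on $M$. $\blacksquare$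

Theorem 1 now holds over every field of characteristic zero by Section 5, and with it Theorem 2(b), whose proof from Theorem 1 was given in Section 2.

As an illustration, let $C=\mathrm{Vir}\oplus N$ with $N$ the rank-two algebra of Section 1. With $\ell=L$, the operator $X$ kills $L$ and acts as $-\partial$ on $N$, so $P=T(T+\partial)^2$, $f_0=T$, $K=HL$ and $C/K\cong N$. The induction produces $M=\mathrm{Vir}\oplus H^3$, that is, $H^4$ with
$$L_\lambda f=(\partial+2\lambda)E_{00}\,f(\partial+\lambda),\qquad a_\lambda f=(E_{23}+\lambda E_{12})f(\partial+\lambda),\qquad c_\lambda f=E_{13}f(\partial+\lambda),$$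
where rows and columns are numbered $0,1,2,3$: the adjoint action on the Virasoro part, and next to it the matrices with which we started.
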